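\title{Saturation for refined Littlewood--Richardson coefficients holds for every permutation}


\begin{abstract}
For partitions $\lambda,\mu$ with at most $n$ parts and a permutation $w\in S_n$, the Kostant--Kumar module $K(\lambda,w,\mu)$ is the $GL_n\mathbb C$-submodule of $V(\lambda)\otimes V(\mu)$ generated by the tensor product of a highest weight vector and an extremal weight vector of weight $w\mu$. Its multiplicities $c_{\lambda\mu}^{\nu}(w)$ refine the Littlewood--Richardson coefficients. We prove that $c_{k\lambda\,k\mu}^{k\nu}(w)>0$ implies $c_{\lambda\mu}^{\nu}(w)>0$ for every $n$, every $w\in S_n$ and every $k\ge1$. We describe the triples with $c_{\lambda\mu}^{\nu}(w)>0$ by linear inequalities of Horn type, and we prove the same two statements for tensor products of several Kostant--Kumar modules. The spanning theorem of Derksen and Weyman turns positivity into the vanishing of a Hom space for a quiver with three flags, two of which are frozen in relative position $w$. The main tool is a formula for generic Ext between quiver representations when one of them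 is frozen along a subquiver of finite representation type.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
We work over $\mathbb C$. Fix $n\ge1$, let $G=GL_n\mathbb C$, and let $\mathcal P[n]$ be the set of partitions $\lambda=(\lambda_1\ge\dots\ge\lambda_n\ge0)$ with at most $n$ nonzero parts. For $\lambda\in\mathcal P[n]$ let $V(\lambda)$ be the irreducible polynomial representation of $G$ with highest weight $\lambda$, and let $v_\lambda$ be a highest weight vector. For $w\in S_n$ let $\dot w\in G$ be the permutation matrix with $\dot we_i=e_{w(i)}$. The vector $\dot wv_\mu$ spans the extremal weight space of $V(\mu)$ of weight $w\mu$, where $(w\mu)_i=\mu_{w^{-1}(i)}$. The \emph{Kostant--Kumar module} $K(\lambda,w,\mu)$ is the $G$-submodule of $V(\lambda)\otimes V(\mu)$ generated by $v_\lambda\otimes\dot wv_\mu$, and the \emph{refined Littlewood--Richardson coefficient} $c_{\lambda\mu}^\nu(w)$ is the multiplicity of $V(\nu)$ in $K(\lambda,w,\mu)$.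

The two extreme permutations show what is being refined. If $w=e$ is the identity, then $v_\lambda\otimes v_\mu$ is a highest weight vector, so $K(\lambda,e,\mu)\cong V(\lambda+\mu)$ and $c_{\lambda\mu}^\nu(e)>0$ exactly when $\nu=\lambda+\mu$. If $w=w_0$ is the longest element, then $K(\lambda,w_0,\mu)=V(\lambda)\otimes V(\mu)$ and $c_{\lambda\mu}^\nu(w_0)$ is the usual Littlewood--Richardson coefficient.

We say that $w$ has the \emph{saturation property} if for all $\lambda,\mu,\nu\in\mathcal P[n]$ and all integers $k\ge1$,
\[
c_{k\lambda\,k\mu}^{k\nu}(w)>0\quad\Longrightarrow\quad c_{\lambda\mu}^{\nu}(w)>0 .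
\]
The identity has this property because the condition $\nu=\lambda+\mu$ is unchanged by scaling, and for $w_0$ the property is the Knutson--Tao saturation theorem. Kushwaha, Raghavan and Viswanath \cite{KRV} proved it when $w$ is $312$-avoiding (there are no $i<j<l$ with $w(j)<w(l)<w(i)$), or $231$-avoiding (there are no $i<j<l$ with $w(l)<w(i)<w(j)$), or a commuting product of such elements. The last means that $w=w^1\cdots w^p$, where $w^t$ lies in the subgroup generated by the simple transpositions $s_i$ with $i\in I^t$, the sets $I^t$ are pairwise disjoint, $s_i$ and $s_j$ commute whenever $i$ and $j$ lie in different sets, and each $w^t$ is $312$-avoiding or $231$-avoiding. For $n=4$ this leaves out $3412$, $3142$, $2413$ and $4231$ in one-line notation. The authors of \cite{KRV} write that beyond the permutations covered by their result they do not know whether the saturation property fails. It never does.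

\begin{theorem}\label{thm:sat}
Let $n\ge1$, $w\in S_n$, $\lambda,\mu,\nu\in\mathcal P[n]$ and $k\ge1$. If $c_{k\lambda\,k\mu}^{k\nu}(w)>0$, then $c_{\lambda\mu}^{\nu}(w)>0$.
\end{theorem}

The two extreme cases suggest this answer but do not prove it. We will see that $c_{\lambda\mu}^\nu(w)>0$ means that some function in a certain space is nonzero on a triple of flags of which the first two are in relative position $w$. For $w=w_0$ this position is the general one, and the question is whether the space of functions is nonzero. For other $w$ one has to control the values of the functions on a special configuration, and Example~\ref{ex:wild} shows that saturation can fail when a general configuration is replaced by a special one. What rescues the present situation is that the linear algebra of two flags has only finitely many isomorphism types in each dimension.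

\subsection*{Flags and inequalities}
Saturation will come from a description of positivity by homogeneous linear conditions, which we now make explicit. Let $B$ and $B^-$ be the subgroups of upper and lower triangular matrices, and let $[i]=\{1,\dots,i\}$. Put $F_i=\langle e_1,\dots,e_i\rangle$ and, for $g\in G$, $N_i(g)=g\langle e_{i+1},\dots,e_n\rangle$, where $0\le i\le n$. Three flags are attached to the problem. The line through $v_\lambda$ is stable under $B$, the stabilizer of the increasing flag $F_\bullet$. The line through $\dot wv_\mu$ is stable under $\dot wB\dot w^{-1}$, the stabilizer of $\dot wF_\bullet$. The $g$-translate of the lowest weight line of $V(\nu)^*$ is stable under $gB^-g^{-1}$, the stabilizer of the decreasing flag $N_\bullet(g)$.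

The position of a subspace $S\subseteq\mathbb C^n$ relative to a flag is recorded by its \emph{jump set}. For an increasing complete flag $L_\bullet$ and for $g\in G$ put
\[
I(S;L_\bullet)=\{i\in[n]: S\cap L_i\ne S\cap L_{i-1}\},\qquad
K(S;g)=\{i\in[n]: S\cap N_{i-1}(g)\ne S\cap N_i(g)\}.
\]
At each step of a complete flag the dimension of the intersection with $S$ changes by at most one. Hence both sets have $\dim S$ elements, and
\begin{equation}\label{eq:jump}
\dim (S\cap L_i)=\#\big(I(S;L_\bullet)\cap[i]\big),\qquad \dim S-\dim(S\cap N_i(g))=\#\big(K(S;g)\cap[i]\big).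
\end{equation}
Let $\mathcal S_w$ be the set of triples $(I,J,K)$ of subsets of $[n]$ such that for all $g$ in some dense open subset of $G$ there is a subspace $S$ with $I(S;F_\bullet)=I$, $I(S;\dot wF_\bullet)=J$ and $K(S;g)=K$.

\begin{theorem}\label{thm:horn}
Let $w\in S_n$ and $\lambda,\mu,\nu\in\mathcal P[n]$. Then $c_{\lambda\mu}^\nu(w)>0$ if and only if $|\lambda|+|\mu|=|\nu|$ and
\[
\sum_{i\in I}\lambda_i+\sum_{j\in J}\mu_j\le\sum_{k\in K}\nu_k\qquad\text{for all }(I,J,K)\in\mathcal S_w .
\]
\end{theorem}

Thus $\{(\lambda,\mu,\nu):c_{\lambda\mu}^\nu(w)>0\}$ is the set of all triples in $\mathcal P[n]^3$ that lie in a rational polyhedral cone.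

\begin{example}[coordinate subspaces]\label{ex:coord}
Let $I\subseteq[n]$ have $d$ elements and let $S=\langle e_i:i\in I\rangle$. Then $I(S;F_\bullet)=I$, and $I(S;\dot wF_\bullet)=w^{-1}(I)$ because $\dot wF_j=\langle e_{w(1)},\dots,e_{w(j)}\rangle$. For general $g$ we have $S\cap N_d(g)=0$, so $\dim(S\cap N_i(g))$ falls from $d$ to $0$ in the first $d$ steps and $K(S;g)=[d]$. The inequality of Theorem~\ref{thm:horn} reads $\sum_{i\in I}(\lambda+w\mu)_i\le\nu_1+\dots+\nu_d$. This is the evident necessary condition: if $V(\nu)$ occurs in $K(\lambda,w,\mu)$, the generator has a nonzero image in $V(\nu)$, so its weight $\lambda+w\mu$ is a weight of $V(\nu)$, and every permutation of it is dominated by $\nu$.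
\end{example}

\begin{example}[$n=2$]\label{ex:n2}
The subspaces $S=0$ and $S=\mathbb C^2$ give nothing beyond $|\lambda|+|\mu|=|\nu|$, so let $S$ be a line. Then $I(S;L_\bullet)$ is $\{1\}$ if $S=L_1$ and $\{2\}$ otherwise, while $K(S;g)$ is $\{2\}$ if $S=N_1(g)$ and $\{1\}$ otherwise. For general $g$ the line $N_1(g)$ differs from $F_1$ and $\dot wF_1$. It gives $\lambda_2+\mu_2\le\nu_2$, that is, $\nu_1\le\lambda_1+\mu_1$; a line in general position gives the weaker inequality $\lambda_2+\mu_2\le\nu_1$. If $w=e$, the line $F_1=\dot wF_1$ gives $\lambda_1+\mu_1\le\nu_1$, and the conditions say $\nu=\lambda+\mu$. If $w=w_0$, the lines $F_1\ne\dot wF_1$ give $\lambda_1+\mu_2\le\nu_1$ and $\lambda_2+\mu_1\le\nu_1$. Writing $\nu=(\lambda_1+\mu_1-t,\lambda_2+\mu_2+t)$, the conditions say $0\le t\le\min(\lambda_1-\lambda_2,\mu_1-\mu_2)$, which is the Clebsch--Gordan rule.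
\end{example}

The method applies equally to tensor products of Kostant--Kumar modules. For $w_1,\dots,w_m\in S_n$ let $\mathcal S_{w_1,\dots,w_m}$ be the set of tuples $(I_1,J_1,\dots,I_m,J_m,K)$ such that for all $(g_1,\dots,g_m,g)$ in some dense open subset of $G^{m+1}$ there is a subspace $S$ with $I(S;g_jF_\bullet)=I_j$ and $I(S;g_j\dot w_jF_\bullet)=J_j$ for all $j$, and $K(S;g)=K$.

\begin{theorem}\label{thm:tensor}
Let $m\ge1$, $w_1,\dots,w_m\in S_n$ and $\lambda^j,\mu^j,\nu\in\mathcal P[n]$ for $1\le j\le m$.
\begin{enumerate}
\item[(a)] If $V(k\nu)$ occurs in $\bigotimes_{j=1}^mK(k\lambda^j,w_j,k\mu^j)$ for some $k\ge1$, then $V(\nu)$ occurs in $\bigotimes_{j=1}^mK(\lambda^j,w_j,\mu^j)$.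
\item[(b)] $V(\nu)$ occurs in $\bigotimes_{j=1}^mK(\lambda^j,w_j,\mu^j)$ if and only if $\sum_j(|\lambda^j|+|\mu^j|)=|\nu|$ and
\[
\sum_{j=1}^m\Big(\sum_{i\in I_j}\lambda^j_i+\sum_{i\in J_j}\mu^j_i\Big)\le\sum_{k\in K}\nu_k\qquad\text{for all }(I_1,J_1,\dots,I_m,J_m,K)\in\mathcal S_{w_1,\dots,w_m}.
\]
\end{enumerate}
\end{theorem}

\subsection*{Outline of the proof}
A triple of flags is a representation $W$ of a star-shaped quiver $Q$. In Section~\ref{sec:reduction} we attach to $(\lambda,\mu,\nu)$ an integer vector $\alpha$, linear in the triple, and use the theorem of Derksen and Weyman \cite{DW} to show that $c_{\lambda\mu}^\nu(w)>0$ exactly when $\operatorname{Hom}(V,W)=0$ for some $V$ of dimension $\alpha$ and some $W$ whose first two flags are $F_\bullet$ and $\dot wF_\bullet$. In Section~\ref{sec:ext} we prove a version of Schofield's generic Ext formula for representations frozen along a subquiver of finite representation type. It shows that such $V$ and $W$ exist exactly when $\alpha$ satisfies finitely many homogeneous linear conditions that depend only on $w$.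 Theorems~\ref{thm:sat} and~\ref{thm:horn} follow in Section~\ref{sec:main}, and Theorem~\ref{thm:tensor} in Section~\ref{sec:tensor}.

\section{Quivers, semi-invariants and standard facts}\label{sec:prelim}

\subsection*{Representations, Hom and Ext}
Let $Q$ be a finite quiver without oriented cycles, with vertex set $Q_0$ and arrows $a:ta\to ha$ in $Q_1$. Let $\mathbb N=\{0,1,2,\dots\}$. For $\alpha\in\mathbb N^{Q_0}$, the representations of dimension $\alpha$ on the standard spaces form the vector space
\[
\operatorname{Rep}(Q,\alpha)=\bigoplus_{a\in Q_1}\operatorname{Hom}(\mathbb C^{\alpha_{ta}},\mathbb C^{\alpha_{ha}}).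
\]
The group $GL(\alpha)=\prod_xGL_{\alpha_x}$ acts by $(gV)_a=g_{ha}V_ag_{ta}^{-1}$, and its orbits are the isomorphism classes. The \emph{Euler form} on $\mathbb Z^{Q_0}$ is $\langle\alpha,\beta\rangle=\sum_x\alpha_x\beta_x-\sum_a\alpha_{ta}\beta_{ha}$. With $\varepsilon_x$ the unit vectors,
\begin{equation}\label{eq:euler}
\langle\alpha,\varepsilon_x\rangle=\alpha_x-\sum_{ha=x}\alpha_{ta},\qquad \langle\alpha,\beta\rangle=\sum_x\beta_x\langle\alpha,\varepsilon_x\rangle .
\end{equation}
For representations $V,W$ of dimensions $\alpha,\beta$ consider the linear map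
\[
d^V_W:\bigoplus_{x}\operatorname{Hom}(V_x,W_x)\to\bigoplus_a\operatorname{Hom}(V_{ta},W_{ha}),\qquad \varphi\mapsto(\varphi_{ha}V_a-W_a\varphi_{ta})_a .
\]
Its kernel is $\operatorname{Hom}(V,W)$, and we write $\operatorname{Ext}(V,W)$ for its cokernel. Writing $\hom$ and $\operatorname{ext}$ for dimensions and comparing source and target, we get
\begin{equation}\label{eq:homext}
\hom(V,W)-\operatorname{ext}(V,W)=\langle\alpha,\beta\rangle .
\end{equation}
A morphism $\psi:W\to W'$ acts on source and target by composition, and $d^V_{W'}(\psi\varphi)_a=\psi_{ha}\,d^V_W(\varphi)_a$. So $\psi$ induces $\psi_*:\operatorname{Ext}(V,W)\to\operatorname{Ext}(V,W')$, which sends the class of $(\xi_a)_a$ to the class of $(\psi_{ha}\xi_a)_a$. Source and target of $d^V_W$ are exact functors of $W$, being sums of Hom spaces of vector spaces. By the snake lemma a short exact sequence $0\to W'\to W\to W''\to0$ therefore gives an exact sequence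
\begin{equation}\label{eq:rightexact}
\operatorname{Ext}(V,W')\to\operatorname{Ext}(V,W)\to\operatorname{Ext}(V,W'')\to0 .
\end{equation}

\subsection*{Semi-invariants}
For $\sigma\in\mathbb Z^{Q_0}$, a polynomial function $F$ on $\operatorname{Rep}(Q,\beta)$ is a \emph{semi-invariant of weight $\sigma$} if
\[
F(gW)=\prod_x\det(g_x)^{-\sigma_x}\,F(W)\qquad\text{for all }g\in GL(\beta).
\]
The semi-invariants of all weights span the \emph{ring of semi-invariants}. If $\langle\alpha,\beta\rangle=0$, then $d^V_W$ is a square matrix in the standard bases, and for fixed $V\in\operatorname{Rep}(Q,\alpha)$ we put $c^V(W)=\det d^V_W$. Thus $c^V(W)\ne0$ if and only if $\operatorname{Hom}(V,W)=0$. From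
\[
d^V_{gW}(\varphi)_a=\varphi_{ha}V_a-g_{ha}W_ag_{ta}^{-1}\varphi_{ta}=g_{ha}\,d^V_W\big((g_x^{-1}\varphi_x)_x\big)_a
\]
we see that $d^V_{gW}$ arises from $d^V_W$ by precomposing with a map of determinant $\prod_x\det(g_x)^{-\alpha_x}$ and postcomposing with a map of determinant $\prod_a\det(g_{ha})^{\alpha_{ta}}$. By \eqref{eq:euler}, $c^V$ is a semi-invariant of weight $\sigma_x=\langle\alpha,\varepsilon_x\rangle$.

\begin{theorem}[Derksen--Weyman {\cite[Theorem 1]{DW}}]\label{thm:DW}
If $Q$ has no oriented cycles, the ring of semi-invariants of $GL(\beta)$ on $\operatorname{Rep}(Q,\beta)$ is spanned by the functions $c^V$ with $\langle\dim V,\beta\rangle=0$.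
\end{theorem}

We use this theorem one weight and one point at a time.

\begin{lemma}\label{lem:weight}
Suppose that $\beta_x\ge1$ for all $x$. Let $\alpha\in\mathbb Z^{Q_0}$, let $\sigma_x=\langle\alpha,\varepsilon_x\rangle$, and let $W\in\operatorname{Rep}(Q,\beta)$. Some semi-invariant of weight $\sigma$ is nonzero at $W$ if and only if $\alpha\in\mathbb N^{Q_0}$, $\langle\alpha,\beta\rangle=0$, and $\operatorname{Hom}(V,W)=0$ for some $V\in\operatorname{Rep}(Q,\alpha)$.
\end{lemma}

\begin{proof}
If the three conditions hold, $c^V$ is the required function. Conversely, since all $\beta_x\ge1$, distinct weights give distinct characters of $GL(\beta)$, so the ring of semi-invariants is the direct sum of its weight spaces. Each $c^V$ lies in one weight space, so by Theorem~\ref{thm:DW} the space of weight $\sigma$ is spanned by the $c^V$ with $\langle\dim V,\beta\rangle=0$ and $\langle\dim V,\varepsilon_x\rangle=\sigma_x$ for all $x$. By \eqref{eq:euler} the last conditions say that $\alpha'=\dim V$ satisfies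
\begin{equation}\label{eq:recursion}
\alpha'_x=\sigma_x+\sum_{ha=x}\alpha'_{ta}\qquad(x\in Q_0).
\end{equation}
As $Q$ has no oriented cycles, this recursion determines $\alpha'$ vertex by vertex starting from the sources; $\alpha$ satisfies it too, so $\dim V=\alpha$. If a function of weight $\sigma$ is nonzero at $W$, then so is one of these $c^V$.
\end{proof}

\subsection*{Standard facts}
For $\tau\in\mathbb Z^n$ and $b$ in $B$ or $B^-$ put $\tau(b)=\prod_ib_{ii}^{\tau_i}$. We use the following without proof.
\begin{enumerate}
\item[(F1)] \emph{Highest weights.} Finite-dimensional rational $G$-modules are semisimple. The irreducible ones are the $V(\tau)$ with $\tau_1\ge\dots\ge\tau_n$ in $\mathbb Z$, and $V(\tau+c(1^n))=V(\tau)\otimes\det^c$. Each has, up to scalar, a unique $B$-eigenvector and a unique $B^-$-eigenvector, and either weight determines the module. We have $bv_\tau=\tau(b)v_\tau$ for $b\in B$, and the $B^-$-eigenvector $\xi_\tau$ of $V(\tau)^*$ satisfies $b\xi_\tau=\tau(b)^{-1}\xi_\tau$. In any module, a $B$-eigenvector of weight $\tau$ generates a copy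 of $V(\tau)$, and a $B^-$-eigenvector of weight $-\tau$ generates a copy of $V(\tau)^*$.
\item[(F2)] \emph{Algebraic Peter--Weyl theorem.} $\mathbb C[G]=\bigoplus_\tau V(\tau)^*\otimes V(\tau)$, where $\zeta\otimes v$ is the function $g\mapsto\zeta(gv)$. Right translation acts on the second factor.
\item[(F3)] \emph{Gabriel's theorem.} A quiver whose underlying graph is a Dynkin diagram has finitely many isomorphism classes of representations in each dimension. We need only type $A$, where the graph is a path.
\item[(F4)] \emph{Images of morphisms.} The image of a constructible set under a morphism of varieties is constructible. A constructible subset of an irreducible variety either contains a dense open subset or lies in a proper closed subset. If $P$ is projective, the projection $X\times P\to X$ maps closed sets to closed sets.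
\item[(F5)] \emph{Generic smoothness.} If $\Psi:Y\to X$ is a dominant morphism of irreducible complex varieties with $X$ smooth, then $d\Psi_y$ is surjective for all $y$ in a nonempty open subset of the smooth locus of $Y$.
\end{enumerate}

\section{From multiplicities to the vanishing of Hom}\label{sec:reduction}

\subsection*{The quiver of three flags}
Let $Q$ be the quiver of Figure~\ref{fig:Q}, with arms $x_1\to\dots\to x_{n-1}\to u$, $y_1\to\dots\to y_{n-1}\to u$ and $u\to z_{n-1}\to\dots\to z_1$. Put $\beta_{x_i}=\beta_{y_i}=\beta_{z_i}=i$ and $\beta_u=n$, and write $W=(p,q,r)\in\operatorname{Rep}(Q,\beta)$ for the three arms. An incoming arm with injective maps defines an increasing flag in $\mathbb C^n$ by images, and an outgoing arm with surjective maps defines a decreasing flag by kernels. The third arm points outward because $V(\nu)$ will enter through its dual.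

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.35cm,y=0.65cm]
\node (x1) at (0,1) {$x_1$}; \node (xd) at (1,1) {$\cdots$}; \node (xn) at (2,1) {$x_{n-1}$};
\node (y1) at (0,-1) {$y_1$}; \node (yd) at (1,-1) {$\cdots$}; \node (yn) at (2,-1) {$y_{n-1}$};
\node (u) at (3,0) {$u$};
\node (zn) at (4,0) {$z_{n-1}$}; \node (zd) at (5,0) {$\cdots$}; \node (z1) at (6,0) {$z_1$};
\draw[->,thick] (x1)--(xd); \draw[->,thick] (xd)--(xn); \draw[->,thick] (xn)--(u);
\draw[->,thick] (y1)--(yd); \draw[->,thick] (yd)--(yn); \draw[->,thick] (yn)--(u);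
\draw[->,dashed] (u)--(zn); \draw[->,dashed] (zn)--(zd); \draw[->,dashed] (zd)--(z1);
\end{tikzpicture}
\caption{The quiver $Q$ of three flags, carrying $\mathbb C^i$ at $x_i,y_i,z_i$ and $\mathbb C^n$ at $u$. The solid arrows form a path $A$ of type $A_{2n-1}$, on which the maps are frozen so as to give the flags $F_\bullet$ and $\dot wF_\bullet$. The maps on the dashed arrows are free.}
\label{fig:Q}
\end{figure}

Let $p^0$ be the incoming arm of standard inclusions $\mathbb C^i\subset\mathbb C^{i+1}$, and let $r^0$ be the outgoing arm of projections $\mathbb C^{i+1}\to\mathbb C^i$ onto the first $i$ coordinates. For $g\in G$ let $gp$ and $gr$ denote the action of $g$ at $u$ on a single arm: the map into $u$ is composed with $g$, the map out of $u$ is precomposed with $g^{-1}$. The flag of $gp^0$ is $gF_\bullet$, and the flag of $gr^0$ is $N_\bullet(g)$. Let $A$ be the subquiver formed by the two incoming arms, and let $E_w=(p^0,\dot wp^0)$, a representation of $A$.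

The weight that will correspond to $(\lambda,\mu,\nu)$ is $\lambda_i-\lambda_{i+1}$ at $x_i$, $\mu_i-\mu_{i+1}$ at $y_i$, $\lambda_n+\mu_n-\nu_n$ at $u$ and $-(\nu_i-\nu_{i+1})$ at $z_i$. Solving the recursion \eqref{eq:recursion} along the arrows gives the vector $\alpha=\alpha(\lambda,\mu,\nu)\in\mathbb Z^{Q_0}$ with
\begin{equation}\label{eq:alpha}
\alpha_{x_i}=\lambda_1-\lambda_{i+1},\quad\alpha_{y_i}=\mu_1-\mu_{i+1},\quad\alpha_u=\lambda_1+\mu_1-\nu_n,\quad\alpha_{z_i}=\lambda_1+\mu_1-\nu_i .
\end{equation}
Indeed, subtracting from each entry of \eqref{eq:alpha} the entries at the tails of the incoming arrows gives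
\begin{equation}\label{eq:sigma}
\begin{aligned}
\langle\alpha,\varepsilon_{x_i}\rangle&=\lambda_i-\lambda_{i+1}, &\langle\alpha,\varepsilon_{y_i}\rangle&=\mu_i-\mu_{i+1},\\
\langle\alpha,\varepsilon_u\rangle&=\lambda_n+\mu_n-\nu_n, &\langle\alpha,\varepsilon_{z_i}\rangle&=-(\nu_i-\nu_{i+1}).
\end{aligned}
\end{equation}
Since $\sum_{i<n}i(\lambda_i-\lambda_{i+1})+n\lambda_n=|\lambda|$, formula \eqref{eq:euler} gives $\langle\alpha,\beta\rangle=|\lambda|+|\mu|-|\nu|$. The vector $\alpha$ is integral for every triple and $\alpha(k\lambda,k\mu,k\nu)=k\,\alpha(\lambda,\mu,\nu)$.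

\begin{proposition}\label{prop:red}
$c_{\lambda\mu}^\nu(w)>0$ if and only if $\alpha\in\mathbb N^{Q_0}$, $\langle\alpha,\beta\rangle=0$, and there are $V\in\operatorname{Rep}(Q,\alpha)$ and an outgoing arm $r$ with $\operatorname{Hom}(V,(E_w,r))=0$.
\end{proposition}

\begin{example}[the smallest case]\label{ex:D4}
Let $n=2$, $\lambda=\mu=(1,0)$, $\nu=(1,1)$. Then $V(\nu)=\wedge^2\mathbb C^2$ occurs in $K(\lambda,w_0,\mu)=\mathbb C^2\otimes\mathbb C^2$ and does not occur in $K(\lambda,e,\mu)=\operatorname{Sym}^2\mathbb C^2$. The quiver has vertices $x,y,u,z$ and arrows $x\to u$, $y\to u$, $u\to z$, with $\beta=(1,1,2,1)$ and $\alpha=(1,1,1,1)$. A general $V$ of dimension $\alpha$ has three nonzero maps $\mathbb C\to\mathbb C$, which we rescale to the identity. A morphism $\varphi:V\to(E_w,r)$ is then determined by the vector $s=\varphi_u(1)$: the arrows $x\to u$ and $y\to u$ force $s\in F_1$ and $s\in\dot wF_1$, and the arrow $u\to z$ forces $\varphi_z(1)=r(s)$. So $\operatorname{Hom}(V,(E_w,r))\cong F_1\cap\dot wF_1$, which is zero for $w=w_0$ and a line for $w=e$, as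 the proposition predicts. The semi-invariant $c^V$ is, up to a nonzero scalar, the determinant $\det(p(1),q(1))$, which is the invariant form that projects $\mathbb C^2\otimes\mathbb C^2$ to $\wedge^2\mathbb C^2$.
\end{example}

The proof of Proposition~\ref{prop:red} matches invariant multilinear forms with semi-invariants, as at the end of the example. We carry this out for any number of incoming arms, since Section~\ref{sec:tensor} needs $2m$ of them.

\subsection*{Invariant forms and semi-invariants of star quivers}
For an incoming arm $p$ let $P_i:\mathbb C^i\to\mathbb C^n$ be the composite of its maps from $x_i$ to $u$; for an outgoing arm $r$ let $R_i:\mathbb C^n\to\mathbb C^i$ be the composite from $u$ to $z_i$. We write $GL(x)$ for the general linear group at the vertex $x$.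

\begin{lemma}\label{lem:arms}
The incoming arms with all maps injective form a dense open subset of the space of incoming arms, and this subset is the orbit of $p^0$ under $\prod_{i<n}GL(x_i)\times G$. The outgoing arms with all maps surjective form a dense open subset of the space of outgoing arms, and each of them has the form $h\cdot gr^0$ with $g\in G$ and $h\in\prod_{i<n}GL(z_i)$.
\end{lemma}

\begin{proof}
Both conditions are nonempty and open in a vector space, and they are preserved by the groups. If $p$ is injective, choose a basis $f_1,\dots,f_n$ of $\mathbb C^n$ with $P_i(\mathbb C^i)=\langle f_1,\dots,f_i\rangle$, and at $x_i$ take the basis $P_i^{-1}f_1,\dots,P_i^{-1}f_i$; in these bases $p$ has the matrices of $p^0$. If $r$ is surjective, choose a basis $f_1,\dots,f_n$ with $\ker R_i=\langle f_{i+1},\dots,f_n\rangle$, and at $z_i$ take the basis $R_if_1,\dots,R_if_i$; in these bases $r$ has the matrices of $r^0$. With $g$ and $h_{z_i}$ the matrices whose columns are these bases, $r=h\cdot gr^0$.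
\end{proof}

For $s\ge1$ let $T_s$ be the quiver with $s$ incoming arms $x^j_1\to\dots\to x^j_{n-1}\to u$ $(1\le j\le s)$ and one outgoing arm $u\to z_{n-1}\to\dots\to z_1$, with dimension $i$ at $x^j_i$ and $z_i$ and dimension $n$ at $u$. Thus $T_2=Q$. For $\kappa^1,\dots,\kappa^s,\nu\in\mathcal P[n]$ define a weight $\sigma$ by
\begin{equation}\label{eq:starweight}
\sigma_{x^j_i}=\kappa^j_i-\kappa^j_{i+1},\qquad \sigma_u=\sum_j\kappa^j_n-\nu_n,\qquad\sigma_{z_i}=-(\nu_i-\nu_{i+1}).
\end{equation}

\begin{lemma}\label{lem:star}
With a suitable normalization of the vectors $v_{\kappa^j}$ and $\xi_\nu$, the following two spaces of functions of $(g_1,\dots,g_s,g)\in G^{s+1}$ coincide: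
\begin{enumerate}
\item[(i)] the functions $f(g_1v_{\kappa^1},\dots,g_sv_{\kappa^s},g\xi_\nu)$, with $f$ a $G$-invariant multilinear form on $V(\kappa^1)\times\dots\times V(\kappa^s)\times V(\nu)^*$;
\item[(ii)] the functions $\det(g)^{-\nu_n}\prod_j\det(g_j)^{\kappa^j_n}\cdot F(g_1p^0,\dots,g_sp^0,gr^0)$, with $F$ a semi-invariant of weight $\sigma$ for $T_s$.
\end{enumerate}
In particular, at a given point $(g_1,\dots,g_s,g)$ some $f$ has $f(g_1v_{\kappa^1},\dots,g_sv_{\kappa^s},g\xi_\nu)\ne0$ if and only if some $F$ has $F(g_1p^0,\dots,g_sp^0,gr^0)\ne0$.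
\end{lemma}

\begin{proof}
\emph{From $F$ to $f$.} Let $H$ be a function as in (ii). We find how $H$ transforms under right translation by Borel subgroups and then apply Peter--Weyl. For a matrix $b$ let $b_i$ be its upper-left $i\times i$ block.

Let $b\in B$. Then $b_{i+1}$ maps $\mathbb C^i$ to itself by $b_i$, so $(b_1,\dots,b_{n-1},b)\in\prod_{i<n}GL(x^j_i)\times G$ fixes $p^0$. Hence $g_jbp^0$ is obtained from $g_jp^0$ by acting with $b_i^{-1}$ at $x^j_i$ for $i<n$, and this multiplies $F$ by $\prod_{i<n}\det(b_i)^{\kappa^j_i-\kappa^j_{i+1}}$. Together with the factor $\det(b)^{\kappa^j_n}$, and because $\det(b_i)=b_{11}\cdots b_{ii}$, the substitution $g_j\mapsto g_jb$ multiplies $H$ by $\kappa^j(b)$.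

Let $b\in B^-$. The first $i$ coordinates of $bv$ are obtained from those of $v$ by $b_i$, so $b$ at $u$ together with $b_i$ at $z_i$ fixes $r^0$. Hence $gbr^0$ is obtained from $gr^0$ by acting with $b_i^{-1}$ at $z_i$, and this multiplies $F$ by $\prod_{i<n}\det(b_i)^{-(\nu_i-\nu_{i+1})}$. Together with $\det(b)^{-\nu_n}$, the substitution $g\mapsto gb$ multiplies $H$ by $\nu(b)^{-1}$.

Left translation of all variables by the same $h\in G$ is the action of $h$ at $u$. It multiplies $F$ by $\det(h)^{-\sigma_u}$ and the prefactor by $\det(h)^{\sigma_u}$, so $H$ is unchanged.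

By (F1) and (F2), the right $B$-eigenfunctions of weight $\kappa$ in $\mathbb C[G]$ are the functions $\zeta(gv_\kappa)$ with $\zeta\in V(\kappa)^*$, and the right $B^-$-eigenfunctions of weight $-\nu$ are the functions $\eta(g\xi_\nu)$ with $\eta\in V(\nu)=V(\nu)^{**}$. In $\mathbb C[G^{s+1}]=\mathbb C[G]^{\otimes(s+1)}$ the right eigenfunctions of $B^s\times B^-$ of weight $(\kappa^1,\dots,\kappa^s,-\nu)$ are therefore the functions $f(g_1v_{\kappa^1},\dots,g_sv_{\kappa^s},g\xi_\nu)$ with $f$ multilinear. The form $f$ is determined by the function, because the orbits $Gv_{\kappa^j}$ and $G\xi_\nu$ span irreducible modules. So $H$ comes from a unique $f$. For $h\in G$ the form $f(h\,\cdot,\dots,h\,\cdot)$ gives the left translate of $H$, which is $H$; by uniqueness $f$ is invariant.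

\emph{From $f$ to $F$.} The difficulty is that $f$ gives a function on $G^{s+1}$, while $F$ must be a polynomial on all arms, including degenerate ones. We therefore build the highest weight vector attached to an arm as a polynomial in its maps. For $\kappa\in\mathcal P[n]$ and an incoming arm $p$ put
\[
\Phi_\kappa(p)=\bigotimes_{i<n}\big(P_ie_1\wedge\dots\wedge P_ie_i\big)^{\otimes(\kappa_i-\kappa_{i+1})}\in\bigotimes_{i<n}(\wedge^i\mathbb C^n)^{\otimes(\kappa_i-\kappa_{i+1})};
\]
the exponents are nonnegative because $\kappa$ is a partition. Acting with $h_i$ at $x_i$ and $h_u$ at $u$ replaces $P_i$ by $h_uP_ih_i^{-1}$, so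
\begin{equation}\label{eq:Phi}
\Phi_\kappa(hp)=\prod_{i<n}\det(h_i)^{-(\kappa_i-\kappa_{i+1})}\;h_u\Phi_\kappa(p).
\end{equation}
The vector $\Phi_\kappa(p^0)$ is a $B$-eigenvector of weight $\bar\kappa=\kappa-\kappa_n(1^n)$, so it generates a copy of $V(\bar\kappa)$. By \eqref{eq:Phi}, $\Phi_\kappa$ maps the orbit of $p^0$ into this copy. The orbit is dense by Lemma~\ref{lem:arms} and the copy is closed, so $\Phi_\kappa$ is a polynomial map from all incoming arms to $V(\bar\kappa)$.

For an outgoing arm put $\Phi^*_\nu(r)=\bigotimes_{i<n}\big((e_1^*\wedge\dots\wedge e_i^*)\circ\wedge^iR_i\big)^{\otimes(\nu_i-\nu_{i+1})}$, an element of $\bigotimes_{i<n}(\wedge^i\mathbb C^n)^{*\,\otimes(\nu_i-\nu_{i+1})}$. Acting with $h_{z_i}$ and $h_u$ replaces $R_i$ by $h_{z_i}R_ih_u^{-1}$, so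
\begin{equation}\label{eq:Phistar}
\Phi^*_\nu(hr)=\prod_{i<n}\det(h_{z_i})^{\nu_i-\nu_{i+1}}\;h_u\Phi^*_\nu(r).
\end{equation}
The vector $\Phi^*_\nu(r^0)$ is a $B^-$-eigenvector of weight $-\bar\nu$, and the same density argument shows that $\Phi^*_\nu$ takes values in the copy of $V(\bar\nu)^*$ that it generates.

Identify the vector spaces underlying $V(\kappa^j)=V(\bar\kappa^j)\otimes\det^{\kappa^j_n}$ and $V(\bar\kappa^j)$, and those underlying $V(\nu)^*=V(\bar\nu)^*\otimes\det^{-\nu_n}$ and $V(\bar\nu)^*$, and normalize $v_{\kappa^j}=\Phi_{\kappa^j}(p^0)$ and $\xi_\nu=\Phi^*_\nu(r^0)$. The action of $h\in G$ on $V(\bar\kappa^j)$ is $\det(h)^{-\kappa^j_n}$ times its action on $V(\kappa^j)$, and its action on $V(\bar\nu)^*$ is $\det(h)^{\nu_n}$ times its action on $V(\nu)^*$. Given an invariant form $f$, put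
\[
F(p^1,\dots,p^s,r)=f\big(\Phi_{\kappa^1}(p^1),\dots,\Phi_{\kappa^s}(p^s),\Phi^*_\nu(r)\big).
\]
By \eqref{eq:Phi} and \eqref{eq:Phistar} the exponents of the determinants at $x^j_i$ and $z_i$ are $-\sigma_{x^j_i}$ and $-\sigma_{z_i}$. At $u$, the comparison of actions and the invariance of $f$ give the exponent $-\sum_j\kappa^j_n+\nu_n=-\sigma_u$. So $F$ has weight $\sigma$. The same comparison, applied to each argument separately, gives
\[
F(g_1p^0,\dots,g_sp^0,gr^0)=\det(g)^{\nu_n}\prod_j\det(g_j)^{-\kappa^j_n}\cdot f(g_1v_{\kappa^1},\dots,g_sv_{\kappa^s},g\xi_\nu),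
\]
so the function (ii) of $F$ is the function (i) of $f$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:red}]
Write $K=K(\lambda,w,\mu)$. By semisimplicity every $G$-map $K\to V(\nu)$ extends to $V(\lambda)\otimes V(\mu)$, and a $G$-map is nonzero on $K$ exactly when it is nonzero on the generator. So $c_{\lambda\mu}^\nu(w)>0$ if and only if some $G$-map $\psi:V(\lambda)\otimes V(\mu)\to V(\nu)$ has $\psi(v_\lambda\otimes\dot wv_\mu)\ne0$. The rule $f(v,v',\zeta)=\zeta(\psi(v\otimes v'))$ is a bijection between such $\psi$ and invariant trilinear forms $f$ on $V(\lambda)\times V(\mu)\times V(\nu)^*$. Since $G\xi_\nu$ spans $V(\nu)^*$, we have $c_{\lambda\mu}^\nu(w)>0$ if and only if $f(v_\lambda,\dot wv_\mu,g\xi_\nu)\ne0$ for some $f$ and some $g\in G$.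

Apply Lemma~\ref{lem:star} with $s=2$ at the point $(1,\dot w,g)$. By \eqref{eq:sigma} the weight \eqref{eq:starweight} is $\sigma_x=\langle\alpha,\varepsilon_x\rangle$. So $c_{\lambda\mu}^\nu(w)>0$ if and only if some semi-invariant $F$ of weight $\sigma$ has $F(E_w,gr^0)\ne0$ for some $g$. This holds if and only if $F(E_w,r)\ne0$ for some $F$ and some arm $r$: a polynomial that is nonzero at one $r$ is nonzero at some surjective $r=h\cdot gr^0$ by Lemma~\ref{lem:arms}, and $F(E_w,h\cdot gr^0)$ is a nonzero multiple of $F(E_w,gr^0)$. Lemma~\ref{lem:weight} finishes the proof.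
\end{proof}

\section{Generic Ext with a frozen subquiver}\label{sec:ext}

Proposition~\ref{prop:red} asks for a pair $(V,W)$ with $\operatorname{Hom}(V,W)=0$, where $V$ is arbitrary of dimension $\alpha$ but $W$ is prescribed on part of the quiver. We now show that the only obstructions are numerical.

Let $Q$ be a finite quiver without oriented cycles, and let $A\subseteq Q$ be a subquiver that has \emph{finitely many isomorphism classes of representations in each dimension}. For a representation $E$ of $A$ on standard spaces and $\beta\in\mathbb N^{Q_0}$ with $\beta|_{A_0}=\dim E$, let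
\[
\mathcal W(E,\beta)=\{W\in\operatorname{Rep}(Q,\beta):W|_A=E\},
\]
an affine space with coordinates the maps $W_a$, $a\notin A_1$. For $\alpha\in\mathbb N^{Q_0}$ put
\[
e(\alpha,E,\beta)=\min\{\operatorname{ext}(V,W):V\in\operatorname{Rep}(Q,\alpha),\ W\in\mathcal W(E,\beta)\}.
\]
The minimum is attained where the matrix $d^V_W$ has maximal rank, which is a nonempty open subset of $\operatorname{Rep}(Q,\alpha)\times\mathcal W(E,\beta)$. Let $\operatorname{quot}(E,\beta)$ be the finite set of all $\beta''\in\mathbb N^{Q_0}$ such that every $W\in\mathcal W(E,\beta)$ has a quotient representation of dimension $\beta''$. It contains $0$ and $\beta$.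

\begin{lemma}\label{lem:closed}
For each $\beta''$, the set of $W\in\mathcal W(E,\beta)$ that have a quotient of dimension $\beta''$ is closed. Hence $\beta''\in\operatorname{quot}(E,\beta)$ as soon as such $W$ are dense, and the set $U$ of those $W$ whose quotients have exactly the dimensions in $\operatorname{quot}(E,\beta)$ is open and dense.
\end{lemma}

\begin{proof}
A quotient of dimension $\beta''$ corresponds to subspaces $W'_x\subseteq\mathbb C^{\beta_x}$ of dimension $\beta_x-\beta''_x$ with $W_aW'_{ta}\subseteq W'_{ha}$ for all $a$. This condition is closed in the product of $\mathcal W(E,\beta)$ with a product of Grassmannians, and (F4) applies. The set $U$ is the complement of finitely many proper closed subsets, one for each $\beta''\le\beta$ outside $\operatorname{quot}(E,\beta)$.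
\end{proof}

\begin{theorem}\label{thm:ext}
For all $\alpha\in\mathbb N^{Q_0}$,
\[
e(\alpha,E,\beta)=\max\{-\langle\alpha,\beta''\rangle:\beta''\in\operatorname{quot}(E,\beta)\}.
\]
\end{theorem}

The set $\operatorname{quot}(E,\beta)$ does not depend on $\alpha$, so the right-hand side is homogeneous of degree one in $\alpha$. This is the source of saturation.

\begin{example}[continuation of Example~\ref{ex:D4}]\label{ex:D4b}
Take $w=e$, so that $\operatorname{ext}(V,W)=\hom(V,W)=1$ for general $V$ and all $W=(E_e,r)$. Divide $W$ by the image of the morphism $\varphi$ with $\varphi_u(1)=e_1$. For $r(e_1)\ne0$ the image has dimension $(1,1,1,1)$, and the quotient $W''$ is the line $\mathbb C^2/F_1$ placed at $u$. A morphism $V\to W''$ must kill the image of $V_x\to V_u$, so $\hom(V,W'')=0$ and $\operatorname{ext}(V,W'')=-\langle\alpha,\varepsilon_u\rangle=1$. Thus passing to $W''$ has kept $\operatorname{ext}$ and removed $\hom$, and $\operatorname{ext}$ is now read off from the Euler form. The witness $\varepsilon_u\in\operatorname{quot}(E_e,\beta)$ also works for $k\alpha$: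 by \eqref{eq:rightexact} and \eqref{eq:homext}, $\operatorname{ext}(V',W)\ge-\langle k\alpha,\varepsilon_u\rangle=k$ for every $V'$ of dimension $k\alpha$, so no multiple of the triple has a positive coefficient.
\end{example}

The proof repeats this step. Two things must be shown. First, dividing a general $W$ by the image of a morphism $\varphi:V\to W$ does not change $\operatorname{Ext}(V,W)$; this follows by deforming $V$ alone, so freezing $W$ does no harm. Second, the new pair $(V,W'')$ is again general in a family of the same kind, so that one can induct. Here freezing is a real difficulty, since $W''|_A$ is a quotient of $E$ that might vary with $V$. The finiteness hypothesis lets us cut the problem into finitely many pieces on each of which $W''|_A$ is constant.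

\begin{proof}[Proof of Theorem~\ref{thm:ext}]
\emph{Lower bound.} If $W\to W''$ is onto and $\dim W''=\beta''$, then \eqref{eq:rightexact} and \eqref{eq:homext} give $\operatorname{ext}(V,W)\ge\operatorname{ext}(V,W'')\ge-\langle\alpha,\beta''\rangle$.

\emph{Upper bound.} Fix $\alpha$, put $X=\operatorname{Rep}(Q,\alpha)\times\mathcal W(E,\beta)$, and induct on $|\beta|=\sum_x\beta_x$, for all $E$ at once. If $\hom(V,W)=0$ for some $(V,W)\in X$, which is the case for $\beta=0$, then $e(\alpha,E,\beta)\le-\langle\alpha,\beta\rangle$ by \eqref{eq:homext}, and $\beta\in\operatorname{quot}(E,\beta)$. So assume that every $(V,W)\in X$ admits a nonzero morphism $\varphi:V\to W$.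

\emph{Step 1: parametrizing the triples $(V,W,\varphi)$.} We want a parameter space in which $V$ and $W/\varphi(V)$ depend on separate free coordinates. Fix a representative on standard spaces of each isomorphism class of representations of $A$. Consider triples $(\gamma,E_1,E_2)$, where $0\ne\gamma\in\mathbb N^{Q_0}$ satisfies $\gamma\le\alpha$ and $\gamma\le\beta$, and $E_1,E_2$ are representatives of dimensions $\gamma|_{A_0}$ and $(\beta-\gamma)|_{A_0}$. By the hypothesis on $A$ there are finitely many such triples. For each of them let $Y_{\gamma,E_1,E_2}$ be the variety of data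
\[
L\in\operatorname{Rep}(Q,\alpha-\gamma),\quad C\in\mathcal W(E_1,\gamma),\quad W''\in\mathcal W(E_2,\beta-\gamma),\quad g\in GL(\alpha),\quad h\in GL(\beta),
\]
\[
M_a\in\operatorname{Hom}(\mathbb C^{\gamma_{ta}},\mathbb C^{\alpha_{ha}-\gamma_{ha}}),\quad N_a\in\operatorname{Hom}(\mathbb C^{\beta_{ta}-\gamma_{ta}},\mathbb C^{\gamma_{ha}})\qquad(a\in Q_1),
\]
subject to the condition $(hW^0)|_A=E$, where
\[
V^0_a=\begin{pmatrix}L_a&M_a\\0&C_a\end{pmatrix},\qquad W^0_a=\begin{pmatrix}C_a&N_a\\0&W''_a\end{pmatrix}.
\]
Here $L$, $C$ and $W''$ play the roles of kernel, image and cokernel. Let $\varphi^0_x:\mathbb C^{\alpha_x-\gamma_x}\oplus\mathbb C^{\gamma_x}\to\mathbb C^{\gamma_x}\oplus\mathbb C^{\beta_x-\gamma_x}$ be the map $(l,c)\mapsto(c,0)$. Both $\varphi^0_{ha}V^0_a$ and $W^0_a\varphi^0_{ta}$ send $(l,c)$ to $(C_ac,0)$, so $\varphi^0\in\operatorname{Hom}(V^0,W^0)$, and $W^0/\varphi^0(V^0)=W''$. To a point $y$ of $Y_{\gamma,E_1,E_2}$ we assign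
\[
V=gV^0,\qquad W=hW^0\in\mathcal W(E,\beta),\qquad\varphi=(h_x\varphi^0_xg_x^{-1})_x\in\operatorname{Hom}(V,W),
\]
and $W/\varphi(V)\cong W''$.

Every triple $(V,W,\varphi)$ with $(V,W)\in X$ and $0\ne\varphi\in\operatorname{Hom}(V,W)$ arises in this way. Put $\gamma=\dim\varphi(V)$, and let $E_1,E_2$ be the representatives of $\varphi(V)|_A$ and $(W/\varphi(V))|_A$. At each vertex $x$ choose bases of $\varphi(V)_x$ and of $W_x/\varphi(V)_x$; for $x\in A_0$ choose them so that the matrices of $\varphi(V)|_A$ and $(W/\varphi(V))|_A$ are $E_1$ and $E_2$. The first basis followed by lifts of the second is a basis of $W_x$. A basis of $\ker\varphi_x$ followed by lifts along $\varphi_x$ of the basis of $\varphi(V)_x$ is a basis of $V_x$. Let $g_x$ and $h_x$ have these bases of $V_x$ and $W_x$ as columns. Since $\ker\varphi\subseteq V$ and $\varphi(V)\subseteq W$ are subrepresentations, $g^{-1}V$ and $h^{-1}W$ are block triangular. Since $\varphi$ induces an isomorphism $V/\ker\varphi\cong\varphi(V)$ that matches the chosen bases, the two blocks $C$ agree and $h_x^{-1}\varphi_xg_x=\varphi^0_x$.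

\emph{Step 2: a dominant irreducible piece.} For $a\in A_1$ the blocks $C_a$ and $W''_a$ are fixed, equal to the maps of $E_1$ and $E_2$. So the condition $(hW^0)|_A=E$ involves only $(N_a)_{a\in A_1}$ and $(h_x)_{x\in A_0}$, and $Y_{\gamma,E_1,E_2}=D\times R$. Here $D$ is a possibly empty or reducible variety in those coordinates, and $R$ is a product of an affine space and general linear groups, with free coordinates
\[
L_a,\ M_a\ (a\in Q_1);\qquad C_a,\ W''_a,\ N_a\ (a\notin A_1);\qquad g;\qquad h_x\ (x\notin A_0).
\]
Let $D'$ run over the reduced irreducible components of $D$, for all triples $(\gamma,E_1,E_2)$. This gives finitely many irreducible varieties $D'\times R$, and by Step 1 and our assumption their images under $y\mapsto(V,W)$ cover $X$. An irreducible variety is not a finite union of proper closed subsets, so for one of them, $Y=D'\times R$, the morphism $\Psi:Y\to X$, $y\mapsto(V,W)$, is dominant. Fix this $Y$ and its triple $(\gamma,E_1,E_2)$.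

\emph{Step 3: the pair $(V,W'')$ is general.} The representation $V=gV^0$ depends only on the free coordinates $L$, $M$, $(C_a)_{a\notin A_1}$, $g$, and it fills a dense subset $Z$ of $\operatorname{Rep}(Q,\alpha)$ because $\Psi$ is dominant. The representation $W''$ is given by the remaining free coordinates $(W''_a)_{a\notin A_1}$, which range over all of $\mathcal W(E_2,\beta-\gamma)$. So the image of $y\mapsto(V,W'')$ is $Z\times\mathcal W(E_2,\beta-\gamma)$, and this map to $\operatorname{Rep}(Q,\alpha)\times\mathcal W(E_2,\beta-\gamma)$ is dominant. Preimages of nonempty open sets under dominant maps are nonempty and open, and $Y$ is irreducible. Using (F5), we can therefore choose a smooth point $y\in Y$ such that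
\[
\operatorname{ext}(V,W)=e(\alpha,E,\beta),\qquad\operatorname{ext}(V,W'')=e(\alpha,E_2,\beta-\gamma),\qquad d\Psi_y\text{ is onto}.
\]

\emph{Step 4: $\operatorname{Ext}(V,W)\cong\operatorname{Ext}(V,W'')$ at $y$.} Let $\xi=(\xi_a)_a\in\bigoplus_a\operatorname{Hom}(V_{ta},V_{ha})$. This space is both the tangent space of $\operatorname{Rep}(Q,\alpha)$ at $V$ and the target of $d^V_V$. Choose a tangent vector to $Y$ at $y$ that $d\Psi_y$ maps to $(\xi,0)$, and let $\dot\varphi$ be the derivative of $\varphi$ along it. The identity $\varphi_{ha}V_a=W_a\varphi_{ta}$ holds on $Y$. Its derivative is $\dot\varphi_{ha}V_a+\varphi_{ha}\xi_a=W_a\dot\varphi_{ta}$, with no further term because $W$ does not move. Thus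
\[
(\varphi_{ha}\xi_a)_a=-d^V_W(\dot\varphi),
\]
which says that $\varphi_*$ kills the class of $\xi$. As $\xi$ was arbitrary, $\varphi_*:\operatorname{Ext}(V,V)\to\operatorname{Ext}(V,W)$ is zero. It factors as
\[
\operatorname{Ext}(V,V)\to\operatorname{Ext}(V,\varphi(V))\to\operatorname{Ext}(V,W),
\]
and the first map is onto by \eqref{eq:rightexact} applied to $V\to\varphi(V)$. So the second map is zero, and \eqref{eq:rightexact} applied to $0\to\varphi(V)\to W\to W''\to0$ gives $\operatorname{Ext}(V,W)\cong\operatorname{Ext}(V,W'')$. By the choice of $y$,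
\[
e(\alpha,E,\beta)=e(\alpha,E_2,\beta-\gamma).
\]

\emph{Step 5: induction.} Since $\gamma\ne0$, the inductive hypothesis gives $\beta''\in\operatorname{quot}(E_2,\beta-\gamma)$ with $e(\alpha,E_2,\beta-\gamma)\le-\langle\alpha,\beta''\rangle$. For every point of $Y$, the representation $W$ has the quotient $W''\in\mathcal W(E_2,\beta-\gamma)$, which has a quotient of dimension $\beta''$. These $W$ are dense in $\mathcal W(E,\beta)$ because $\Psi$ is dominant, so $\beta''\in\operatorname{quot}(E,\beta)$ by Lemma~\ref{lem:closed}.
\end{proof}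

\begin{corollary}\label{cor:vanish}
Let $\alpha\in\mathbb N^{Q_0}$ with $\langle\alpha,\beta\rangle=0$. There are $V\in\operatorname{Rep}(Q,\alpha)$ and $W\in\mathcal W(E,\beta)$ with $\operatorname{Hom}(V,W)=0$ if and only if $\langle\alpha,\beta''\rangle\ge0$ for all $\beta''\in\operatorname{quot}(E,\beta)$.
\end{corollary}

\begin{proof}
By \eqref{eq:homext}, $\hom=\operatorname{ext}$ here, so the first condition is $e(\alpha,E,\beta)=0$. The maximum in Theorem~\ref{thm:ext} is at least $0$ because $0\in\operatorname{quot}(E,\beta)$, so it equals $0$ exactly under the second condition.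
\end{proof}

The finiteness hypothesis on $A$ cannot be dropped, either from Theorem~\ref{thm:ext} or from the saturation statement that it implies.

\begin{example}\label{ex:wild}
Let $A=Q$ have vertices $1,2$ and three arrows $1\to2$. Let $\beta=(3,3)$ and let $E$ have the maps $E_i(v)=e_i\times v$, the cross product on $\mathbb C^3$, so that $\mathcal W(E,\beta)=\{E\}$. For $t\ne0$ the map $a\mapsto a\times t$ has kernel $\mathbb Ct$ and image $t^\perp$, the plane orthogonal to $t$ for the standard bilinear form. Take $\alpha=(1,2)$; then $\langle\alpha,\beta''\rangle=\beta''_1+2\beta''_2-3\beta''_2=\beta''_1-\beta''_2$, and $\langle\alpha,\beta\rangle=0$.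

A subrepresentation $(U_1,U_2)$ of $E$ has $U_2\supseteq t^\perp$ for all $0\ne t\in U_1$, so $\dim U_2\ge2$ if $\dim U_1=1$ and $\dim U_2=3$ if $\dim U_1\ge2$. Hence $\langle\alpha,\beta''\rangle\ge0$ for all quotients, and the maximum in Theorem~\ref{thm:ext} is $0$. On the other hand, a general $V$ of dimension $\alpha$ consists of three vectors $v_1,v_2,v_3$ that span $\mathbb C^2$, with one relation $\sum t_iv_i=0$. The rules $\varphi_1(1)=t$ and $\varphi_2(v_i)=e_i\times t$ are consistent because $\sum t_i\,e_i\times t=t\times t=0$, and they define a nonzero morphism. So $e(\alpha,E,\beta)\ge1$.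

For $2\alpha=(2,4)$ the Hom space can vanish. Let $V'_1=\langle c_1,c_2\rangle$, let $V'_2$ be the quotient of $\mathbb C^3\otimes V'_1$ by $e_1\otimes c_1+e_3\otimes c_2$ and $e_3\otimes c_1+e_2\otimes c_2$, and let the $i$th arrow send $c$ to $e_i\otimes c$. A morphism $V'\to E$ is a pair $a=\varphi_1(c_1)$, $b=\varphi_1(c_2)$ with $e_1\times a+e_3\times b=0$ and $e_3\times a+e_2\times b=0$. In coordinates, $(-b_2,\,b_1-a_3,\,a_2)=0$ and $(b_3-a_2,\,a_1,\,-b_1)=0$, so $a=b=0$.

The proof breaks at Steps 1--3. The quotient $W''=E/\varphi(V)$ has spaces $\mathbb C^3/\mathbb Ct$ and $\mathbb C^3/t^\perp\cong\mathbb C$, and the combination $\sum a_iW''_i$ is the functional $v\mapsto\det(t,a,v)$, which vanishes only for $a\in\mathbb Ct$. So the isomorphism class of $W''$ remembers the line $\mathbb Ct$, hence $V$, and $V$ is not general with respect to $W''$.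
\end{example}

\section{Saturation and the inequalities}\label{sec:main}

We return to $Q,A,\beta,E_w$ and $\alpha=\alpha(\lambda,\mu,\nu)$ of Section~\ref{sec:reduction}.

\begin{proof}[Proof of Theorem~\ref{thm:sat}]
The underlying graph of $A$ is a path with $2n-1$ vertices, so $A$ satisfies the finiteness hypothesis by (F3). The space $\mathcal W(E_w,\beta)$ consists of the $(E_w,r)$ with $r$ an arbitrary outgoing arm. Proposition~\ref{prop:red} and Corollary~\ref{cor:vanish} give
\begin{equation}\label{eq:criterion}
c_{\lambda\mu}^\nu(w)>0\iff\alpha\ge0,\quad\langle\alpha,\beta\rangle=0,\quad\langle\alpha,\beta''\rangle\ge0\ \text{ for all }\beta''\in\operatorname{quot}(E_w,\beta),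
\end{equation}
where $\alpha\ge0$ means $\alpha\in\mathbb N^{Q_0}$ because $\alpha$ is integral. The set $\operatorname{quot}(E_w,\beta)$ depends only on $w$, the triple $(k\lambda,k\mu,k\nu)$ has the vector $k\alpha$, and the conditions on the right hold for $k\alpha$ if and only if they hold for $\alpha$.
\end{proof}

To obtain Theorem~\ref{thm:horn} we translate the quotients in \eqref{eq:criterion} into subspaces of $\mathbb C^n$.

\begin{proof}[Proof of Theorem~\ref{thm:horn}]
\emph{Choosing one general $g$.} Fix a triple $(I,J,K)$. By \eqref{eq:jump}, the pairs $(g,S)$ with these jump sets are defined by prescribing dimensions of intersections, so they form a constructible subset of $G$ times a Grassmannian. By (F4) its projection to $G$ either contains a dense open set, which means $(I,J,K)\in\mathcal S_w$, or lies in a proper closed set. There are finitely many triples, so for $g$ in a dense open set $G_1\subseteq G$ the triples realized by subspaces $S$ are exactly those in $\mathcal S_w$. Next let $U\subseteq\mathcal W(E_w,\beta)$ be the dense open set of Lemma~\ref{lem:closed}.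 It is stable under $\prod_{i<n}GL(z_i)$, since it is defined by a property of the isomorphism class. By Lemma~\ref{lem:arms} it contains a point $(E_w,h\cdot gr^0)$ and hence $(E_w,gr^0)$. So $G_2=\{g:(E_w,gr^0)\in U\}$ is nonempty and open. Fix $g\in G_1\cap G_2$ and put $W=(E_w,gr^0)$.

The subrepresentations of $W$ have exactly the dimensions $\beta'=\beta-\beta''$ with $\beta''\in\operatorname{quot}(E_w,\beta)$. If $\langle\alpha,\beta\rangle=|\lambda|+|\mu|-|\nu|$ is zero, then $\langle\alpha,\beta''\rangle=-\langle\alpha,\beta'\rangle$. So \eqref{eq:criterion} says: $\alpha\ge0$, $|\lambda|+|\mu|=|\nu|$, and $\langle\alpha,\dim W'\rangle\le0$ for all subrepresentations $W'\subseteq W$.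

\emph{Optimizing over $W'$ with $W'_u=S$.} Let $\beta'=\dim W'$. The composites from $x_i$ and $y_i$ to $u$ are injective with images $F_i$ and $\dot wF_i$, and the composite $R_i$ from $u$ to $z_i$ has kernel $N_i(g)$. Therefore
\[
\beta'_{x_i}\le\dim(S\cap F_i),\qquad\beta'_{y_i}\le\dim(S\cap\dot wF_i),\qquad\beta'_{z_i}\ge\dim S-\dim(S\cap N_i(g)).
\]
All bounds are attained by the subrepresentation formed by the preimages of $S$ at $x_i,y_i$ and the images $R_i(S)$ at $z_i$. In $\langle\alpha,\beta'\rangle=\sum_x\beta'_x\langle\alpha,\varepsilon_x\rangle$ the coefficients \eqref{eq:sigma} are $\ge0$ at $x_i,y_i$ and $\le0$ at $z_i$, because $\lambda,\mu,\nu$ are partitions. So this subrepresentation maximizes $\langle\alpha,\beta'\rangle$ for given $S$. Let $(I,J,K)$ be the jump sets of $S$ and put $\lambda_{n+1}=\mu_{n+1}=\nu_{n+1}=0$. By \eqref{eq:jump} the maximum is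
\[
\sum_{i=1}^n(\lambda_i-\lambda_{i+1})\#(I\cap[i])+\sum_{i=1}^n(\mu_i-\mu_{i+1})\#(J\cap[i])-\sum_{i=1}^n(\nu_i-\nu_{i+1})\#(K\cap[i]),
\]
where the three terms with $i=n$ add up to the contribution $(\lambda_n+\mu_n-\nu_n)\dim S$ of $u$. Exchanging the order of summation,
\begin{equation}\label{eq:abel}
\sum_{i=1}^n(\lambda_i-\lambda_{i+1})\#(I\cap[i])=\sum_{l\in I}\sum_{i\ge l}(\lambda_i-\lambda_{i+1})=\sum_{l\in I}\lambda_l ,
\end{equation}
and the same holds for the other two sums. The maximum is thus $\sum_{i\in I}\lambda_i+\sum_{j\in J}\mu_j-\sum_{k\in K}\nu_k$. As $S$ varies, $(I,J,K)$ runs through $\mathcal S_w$, so the conditions $\langle\alpha,\dim W'\rangle\le0$ are the inequalities of the theorem.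

\emph{The condition $\alpha\ge0$ is implied.} For general $g$ the hyperplane $S=N_1(g)$ contains neither $F_1$ nor $\dot wF_1$. Then it contains no $F_i$ or $\dot wF_i$ with $i\ge1$, so these intersections have dimension $i-1$ and both jump sets are $\{2,\dots,n\}$. Also $K(S;g)=\{2,\dots,n\}$, since $S\cap N_0(g)=S\cap N_1(g)$. The corresponding inequality $|\lambda|-\lambda_1+|\mu|-\mu_1\le|\nu|-\nu_1$, with $|\lambda|+|\mu|=|\nu|$, gives $\nu_1\le\lambda_1+\mu_1$. By \eqref{eq:alpha} all entries of $\alpha$ are then nonnegative.
\end{proof}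

\section{Tensor products of Kostant--Kumar modules}\label{sec:tensor}

For Theorem~\ref{thm:tensor} we need $m$ pairs of flags. Within the $j$th pair the relative position is $w_j$, but the pairs must move freely with respect to each other. Freezing $2m$ arms at a common vertex would tie the pairs together. We therefore give each pair its own center $u_j$ and join it to $u$ by a free arrow.

Let $Q_m$ have vertices $u$, $z_i$, $u_j$, $x^j_i$, $y^j_i$ $(1\le j\le m,\ 1\le i<n)$ and arrows
\[
x^j_1\to\dots\to x^j_{n-1}\to u_j,\qquad y^j_1\to\dots\to y^j_{n-1}\to u_j,\qquad u_j\to u,\qquad u\to z_{n-1}\to\dots\to z_1 .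
\]
Put $\beta_{x^j_i}=\beta_{y^j_i}=\beta_{z_i}=i$ and $\beta_u=\beta_{u_j}=n$, and write representations as $(p^j,q^j,M_j,r)$, with $M_j$ the $n\times n$ matrix on $u_j\to u$. Let $A$ be the disjoint union of the $m$ paths on $\{x^j_i,y^j_i,u_j\}$, and let $E$ be the representation of $A$ equal to $E_{w_j}$ on the $j$th path. A representation of $A$ is a tuple of representations of paths, so $A$ satisfies the finiteness hypothesis by (F3). The space $\mathcal W(E,\beta)$ has coordinates $(M_1,\dots,M_m,r)$. We ask for weight $0$ at each $u_j$ and the weights \eqref{eq:starweight} elsewhere; the recursion \eqref{eq:recursion} gives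
\[
\alpha_{x^j_i}=\lambda^j_1-\lambda^j_{i+1},\qquad\alpha_{y^j_i}=\mu^j_1-\mu^j_{i+1},\qquad\alpha_{u_j}=\lambda^j_1-\lambda^j_n+\mu^j_1-\mu^j_n,
\]
\[
\alpha_u=\sum_j(\lambda^j_1+\mu^j_1)-\nu_n,\qquad\alpha_{z_i}=\sum_j(\lambda^j_1+\mu^j_1)-\nu_i .
\]
By \eqref{eq:euler}, the weight $\sigma_x=\langle\alpha,\varepsilon_x\rangle$ equals $\lambda^j_i-\lambda^j_{i+1}$ at $x^j_i$, $\mu^j_i-\mu^j_{i+1}$ at $y^j_i$, $0$ at $u_j$, $\sum_j(\lambda^j_n+\mu^j_n)-\nu_n$ at $u$, and $-(\nu_i-\nu_{i+1})$ at $z_i$. Hence $\langle\alpha,\beta\rangle=\sum_j(|\lambda^j|+|\mu^j|)-|\nu|$.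

\begin{proposition}\label{prop:redm}
$V(\nu)$ occurs in $\bigotimes_jK(\lambda^j,w_j,\mu^j)$ if and only if $\alpha\ge0$, $\langle\alpha,\beta\rangle=0$, and $\langle\alpha,\beta''\rangle\ge0$ for all $\beta''\in\operatorname{quot}(E,\beta)$.
\end{proposition}

\begin{proof}
The module $K(\lambda^j,w_j,\mu^j)$ is spanned by the vectors $g_jv_{\lambda^j}\otimes g_j\dot w_jv_{\mu^j}$ with $g_j\in G$, so the tensor product is spanned by the tensor products of such vectors. By semisimplicity every $G$-map from it to $V(\nu)$ extends to $\bigotimes_j(V(\lambda^j)\otimes V(\mu^j))$. Pairing with the spanning set $G\xi_\nu$ of $V(\nu)^*$, we see that $V(\nu)$ occurs if and only if some invariant multilinear form on $\prod_j(V(\lambda^j)\times V(\mu^j))\times V(\nu)^*$ is nonzero at some point $(g_jv_{\lambda^j},g_j\dot w_jv_{\mu^j};g\xi_\nu)$. By Lemma~\ref{lem:star} with $s=2m$, this holds if and only if some semi-invariant $F'$ for $T_{2m}$, of the weight $\sigma'$ obtained from $\sigma$ by omitting the vertices $u_j$, is nonzero at some point $(g_jp^0,g_j\dot w_jp^0;gr^0)$.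

We compare semi-invariants for $T_{2m}$ and $Q_m$. For any $n\times n$ matrix $M$ let $Mp$ be the arm $p$ with its last map composed with $M$; for $n=1$ the arms are empty and there is nothing to compose. Given $F'$, put $F(p^j,q^j,M_j,r)=F'(M_jp^j,M_jq^j;r)$. An element $h_j$ acting at $u_j$ replaces $(p^j,q^j,M_j)$ by $(h_jp^j,h_jq^j,M_jh_j^{-1})$ and leaves $M_jp^j$, $M_jq^j$ unchanged. At the other vertices the action on $(M_jp^j,M_jq^j;r)$ is the action for $T_{2m}$. So $F$ has weight $\sigma$. Conversely, given $F$ of weight $\sigma$, put $F'(p^j,q^j;r)=F(p^j,q^j,1,r)$. Acting with the same $h\in G$ at $u$ and at all $u_j$ preserves $M_j=1$, induces the action at $u$ for $T_{2m}$, and multiplies $F$ by $\det(h)^{-\sigma_u}$. So $F'$ has weight $\sigma'$. In both directions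
\[
F(p^0,\dot w_jp^0,g_j,gr^0)=F'(g_jp^0,g_j\dot w_jp^0;gr^0)\qquad(g_j,g\in G):
\]
in the first by definition, and in the second by acting with $g_j$ at $u_j$, where the weight is $0$.

Thus $V(\nu)$ occurs if and only if some $F$ of weight $\sigma$ is nonzero at a point $(g_j,gr^0)$ of $\mathcal W(E,\beta)$ with $g_j,g\in G$. The points with all $M_j$ invertible and $r$ surjective are dense in $\mathcal W(E,\beta)$, and by Lemma~\ref{lem:arms} each is equivalent under $\prod_{i<n}GL(z_i)$ to a point $(g_j,gr^0)$. So the condition is that some $F$ of weight $\sigma$ is nonzero somewhere on $\mathcal W(E,\beta)$. Lemma~\ref{lem:weight} and Corollary~\ref{cor:vanish} conclude the proof.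
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tensor}]
(a) The vector $\alpha$ is integral and linear in $(\lambda^j,\mu^j,\nu)$, the set $\operatorname{quot}(E,\beta)$ depends only on $w_1,\dots,w_m$, and the conditions of Proposition~\ref{prop:redm} are homogeneous in $\alpha$.

(b) The first part of the proof of Theorem~\ref{thm:horn} applies with $G^{m+1}$ in place of $G$ and the map $(g_j,g)\mapsto(g_j,gr^0)$ to $\mathcal W(E,\beta)$. It yields a point $(g_1,\dots,g_m,g)$ at which the tuples of jump sets realized by subspaces are exactly those in $\mathcal S_{w_1,\dots,w_m}$, and at which $W=(p^0,\dot w_jp^0,g_j,gr^0)$ has quotients exactly of the dimensions in $\operatorname{quot}(E,\beta)$. When $\langle\alpha,\beta\rangle=0$, the last condition of Proposition~\ref{prop:redm} says that $\langle\alpha,\dim W'\rangle\le0$ for all subrepresentations $W'\subseteq W$.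

Let $W'_u=S$ and $\beta'=\dim W'$. The composites from $x^j_i$ and $y^j_i$ to $u$ are injective with images $g_jF_i$ and $g_j\dot w_jF_i$, so
\[
\beta'_{x^j_i}\le\dim(S\cap g_jF_i),\qquad\beta'_{y^j_i}\le\dim(S\cap g_j\dot w_jF_i),\qquad\beta'_{z_i}\ge\dim S-\dim(S\cap N_i(g)).
\]
These bounds are attained by taking the preimages of $S$ at $u_j,x^j_i,y^j_i$ and the images of $S$ at $z_i$. The entries $\beta'_{u_j}$ do not contribute to $\langle\alpha,\beta'\rangle$ because $\sigma_{u_j}=0$, and the other coefficients are $\ge0$ at $x^j_i,y^j_i$ and $\le0$ at $z_i$. By \eqref{eq:jump} and \eqref{eq:abel}, the maximum of $\langle\alpha,\beta'\rangle$ for given $S$ is $\sum_j\big(\sum_{i\in I_j}\lambda^j_i+\sum_{i\in J_j}\mu^j_i\big)-\sum_{k\in K}\nu_k$, where $I_j,J_j,K$ are the jump sets of $S$. This gives the inequalities in (b).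

Finally, for general $(g_j,g)$ the hyperplane $N_1(g)$ contains none of the lines $g_jF_1$ and $g_j\dot w_jF_1$, so all its jump sets are $\{2,\dots,n\}$. Its inequality, combined with $\sum_j(|\lambda^j|+|\mu^j|)=|\nu|$, gives $\nu_1\le\sum_j(\lambda^j_1+\mu^j_1)$. This makes $\alpha_u$ and the $\alpha_{z_i}$ nonnegative, and the other entries of $\alpha$ are nonnegative because $\lambda^j,\mu^j$ are partitions. So the condition $\alpha\ge0$ follows from the others.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DW}
Derksen and Weyman, \emph{Semi-invariants of quivers and saturation for Littlewood--Richardson coefficients}, J. Amer. Math. Soc. 13 (2000).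

\bibitem{KRV}
Mrigendra Singh Kushwaha, K. N. Raghavan, Sankaran Viswanath, \emph{The saturation property for refined Littlewood-Richardson coefficients}, arXiv:2204.03399 (2022).

\end{thebibliography}
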